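\title{Reversible relations, constant tuples, and symmetric terms in finite idempotent algebras}

\begin{abstract}
Let $\mathbb A$ be a finite idempotent algebra such that every homomorphic image of a subalgebra of $\mathbb A$ has an element fixed by all of its automorphisms. We prove that every reversible relation $R\le\mathbb A^n$ contains a constant tuple, which confirms a conjecture posed by Brady and Mui. The hypothesis is also necessary, and it is equivalent to the existence of symmetric term operations of all arities. The proof unfolds $R$ over a finite group $G$ into a constraint satisfaction instance to which a theorem of Barto and Kozik applies. The solutions form a $G$-invariant subalgebra of $\mathbb A^G$, and a fixed-point theorem for such subalgebras produces a constant solution.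
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

An \emph{algebra} $\mathbb A$ is a nonempty set $A$ with a family of finitary basic operations. It is \emph{idempotent} if every basic operation $f$ satisfies $f(x,\dots,x)=x$. A \emph{subuniverse} is a nonempty subset closed under the basic operations; we write $C\le\mathbb A$ and use the same letter for the subuniverse and for the subalgebra that it carries. The class $HS(\mathbb A)$ of \emph{subquotients} of $\mathbb A$ consists of the homomorphic images of subalgebras of $\mathbb A$. A \emph{relation} on $\mathbb A$ is a subuniverse $R\le\mathbb A^n$, $n\ge1$, and its projections are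
\[
\pi_i(R)=\{r_i: r\in R\},\qquad \pi_{i,j}(R)=\{(r_i,r_j): r\in R\}.
\]
Binary relations are composed from left to right, $P\circ Q=\{(x,z):\exists y\ (x,y)\in P,\ (y,z)\in Q\}$. For a set $U$ and a binary relation $P$ we put
\[
U+P=\{y:\exists x\in U\ (x,y)\in P\},\qquad U-P=\{x:\exists y\in U\ (x,y)\in P\}.
\]
Thus $U+P$ is the set of successors and $U-P$ the set of predecessors of elements of $U$.

We ask when a relation must contain a \emph{constant tuple} $(a,\dots,a)$. For a binary relation, viewed as a digraph, a constant tuple is a loop. Some condition on the relation is needed, since in an idempotent algebra $\{(a,b)\}$ is a relation for all $a,b$.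

\begin{definition}\label{def:rev}
A relation $R\le\mathbb A^n$ is \emph{reversible} if
\begin{itemize}
\item[(R1)] $\pi_i(R)=\pi_j(R)$ for all $i,j$, and
\item[(R2)] for every sequence $p=((i_1,j_1),\dots,(i_k,j_k))$, $k\ge1$, of pairs of coordinates, the relation $P_p=\pi_{i_1,j_1}(R)\circ\dots\circ\pi_{i_k,j_k}(R)$ satisfies
\[
U+P_p=U\ \Longrightarrow\ U-P_p=U\qquad\text{for all }U\subseteq A.
\]
\end{itemize}
\end{definition}

Condition (R2) says that the digraphs $P_p$ have no traps: if $U$ is exactly the set of its own successors, so that no edge leaves $U$, then no edge enters $U$ either. Lemma~\ref{lem:rec} restates this as the requirement that every edge of $P_p$ lies on a closed walk.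

A condition on the algebra is needed as well. Let $\sigma$ be an automorphism of $\mathbb A$ and let $R=\{(a,\sigma(a)):a\in A\}$ be its graph. Every $P_p$ is the graph of a power $\tau$ of $\sigma$, and $\tau(U)=U$ implies $\tau^{-1}(U)=U$, so $R$ is reversible. Its constant tuples are the fixed points of $\sigma$. The same construction applies to all automorphisms at once, and to a subquotient of $\mathbb A$ in place of $\mathbb A$ (Section~\ref{sec:equiv}). So the following condition cannot be avoided.
\begin{itemize}
\item[(H)] Every $\mathbb B\in HS(\mathbb A)$ has an element fixed by every automorphism of $\mathbb B$.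
\end{itemize}
The natural guess is that automorphisms of subquotients are the only obstruction. This is posed as a conjecture in the paper of Brady and Mui \cite{BM}, and we prove it.

\begin{theorem}\label{thm:main}
If $\mathbb A$ is a finite idempotent algebra satisfying \textup{(H)}, then every reversible relation $R\le\mathbb A^n$, $n\ge1$, contains a constant tuple.
\end{theorem}

\subsection*{Equivalent conditions}

An $m$-ary operation $s$ is \emph{symmetric} if $s(x_1,\dots,x_m)=s(x_{\sigma(1)},\dots,x_{\sigma(m)})$ for all permutations $\sigma$ of $\{1,\dots,m\}$. Symmetric term operations produce constant tuples in the following way. Suppose that $R$ is the support of a probability distribution with rational values whose $n$ marginals coincide. List tuples $r^1,\dots,r^m\in R$ with multiplicities proportional to their probabilities. The multiset of $i$-th entries $r^1_i,\dots,r^m_i$ does not depend on $i$, so a symmetric $m$-ary term operation maps $r^1,\dots,r^m$ to a constant tuple of $R$. Relations that carry such a distribution are reversible (Lemma~\ref{lem:measure}). Theorem~\ref{thm:main} reaches the same conclusion with neither a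 distribution nor symmetric terms at hand, and our second theorem shows that (H) in fact yields the symmetric terms.

Let $HSP_{\mathrm{fin}}(\mathbb A)$ be the class of homomorphic images of subalgebras of finite powers of $\mathbb A$. A group $G$ acts on $\mathbb A^G$ by \emph{left translation}, $(ha)(g)=a(h^{-1}g)$. A \emph{multi-sorted instance} over $\mathbb A$ consists of finitely many variables $v$ with domains $\mathbb A_v\in HSP_{\mathrm{fin}}(\mathbb A)$ and finitely many constraints $c$; each constraint has a tuple $(v_1,\dots,v_k)$ of variables, not necessarily distinct, and a relation $R_c\le\mathbb A_{v_1}\times\dots\times\mathbb A_{v_k}$. A \emph{solution} is a choice of $s_v\in A_v$ with $(s_{v_1},\dots,s_{v_k})\in R_c$ for every $c$. A \emph{step} $(c,i,j)$ leads from $v_i$ to $v_j$ and carries the relation $\pi_{i,j}(R_c)$. A \emph{pattern} $q$ is a sequence of steps, each starting at the variable where the previous one ends; $P_q$ is the composite of the relations of its steps, and $q$ is \emph{closed at $v$} if it starts and ends at $v$. The analogs of (R1) and (R2) are: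
\begin{itemize}
\item[(M1)] $\pi_i(R_c)=A_{v_i}$ for every constraint $c$ and every coordinate $i$ of $c$;
\item[(M2)] $U+P_q=U\Rightarrow U-P_q=U$ for every pattern $q$ closed at a variable $v$ and every $U\subseteq A_v$.
\end{itemize}

\begin{theorem}\label{thm:equiv}
For a finite idempotent algebra $\mathbb A$ the following are equivalent.
\begin{itemize}
\item[(1)] $\mathbb A$ satisfies \textup{(H)}.
\item[(2)] Every reversible $R\le\mathbb A^n$, $n\ge1$, contains a constant tuple.
\item[(3)] For every finite group $G$, every subuniverse of $\mathbb A^G$ that is invariant under left translation contains a constant tuple.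
\item[(4)] $\mathbb A$ has symmetric term operations of all arities.
\item[(5)] Every $\mathbb B\in HSP_{\mathrm{fin}}(\mathbb A)$ has an element fixed by every automorphism of $\mathbb B$.
\item[(6)] Every multi-sorted instance over $\mathbb A$ satisfying \textup{(M1)} and \textup{(M2)} has a solution.
\end{itemize}
\end{theorem}

For some algebras (R2) plays no role. If $\mathbb A$ is a finite meet-semilattice and $R$ satisfies (R1), then the $i$-th entry of the meet of all tuples of $R$ is the least element of $\pi_i(R)$, so this meet is a constant tuple. In general (R2) cannot be dropped from Theorem~\ref{thm:main}.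

\begin{example}\label{ex:sign}
Let $A=\{-1,0,1\}$ with the basic operations $s_m(x_1,\dots,x_m)=\operatorname{sgn}(x_1+\dots+x_m)$, $m\ge1$. They are idempotent and symmetric, so (H) holds by the one-line implication (4)$\Rightarrow$(5) in Section~\ref{sec:equiv}. The set $R^+=\{(x,y,z)\in A^3:x+y+z\ge1\}$ is a subuniverse. Indeed, in a tuple of $R^+$ any two entries have a nonnegative sum, so the sum $(X,Y,Z)\in\mathbb Z^3$ of $m$ such tuples has nonnegative pairwise sums and a positive total. If one of $X,Y,Z$ is negative, the other two are positive; if none is negative, one is positive. In both cases the signs add up to at least $1$. Negation is an automorphism of $\mathbb A$, so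
\[
R=\{(x,y,z,-x):x+y+z\ge1\}\le\mathbb A^4 .
\]
All four projections of $R$ equal $A$, so (R1) holds. A constant tuple $(a,a,a,a)\in R$ would need $a=-a$ and $3a\ge1$, so there is none. Condition (R2) fails: $P=\pi_{4,2}(R)=\{(-x,y):x+y\ge0\}$ is the order relation $\le$ on $A$, and $\{1\}+P=\{1\}$ while $\{1\}-P=A$.
\end{example}

\subsection*{Conventions}

From now on all algebras are idempotent. Consequently singletons and congruence classes are subuniverses, and every term operation $t$ satisfies $t(x,\dots,x)=x$. A \emph{congruence} of $\mathbb A$ is an equivalence relation on $A$ that is a subuniverse of $\mathbb A^2$. We write $\operatorname{Con}\mathbb A$ for the set of congruences, $a/\theta$ for the $\theta$-class of $a$, and $0$ and $1$ for the least congruence (equality, also written $\Delta$) and the greatest one. An algebra is \emph{simple} if it has at least two elements and no congruences other than $0$ and $1$. A relation $P\subseteq X\times Y$ is \emph{subdirect} if its projections are $X$ and $Y$; a composite of subdirect relations is subdirect, and a composite of subuniverses is a subuniverse. Membership in $HS(\mathbb A)$ is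 understood up to isomorphism. If $\mathbb A'\in HS(\mathbb A)$, then $HS(\mathbb A')\subseteq HS(\mathbb A)$, so (H) passes to subquotients. Maps, unlike relations, are composed from right to left.

Section~\ref{sec:rec} analyzes condition (R2). Section~\ref{sec:model} proves the binary case over a simple algebra by hand and derives from it the plan that the remaining sections follow.

\section{Recurrent relations}\label{sec:rec}

This section involves no operations. We view $P\subseteq X^2$ as a digraph on $X$ and write $P^k$ for the $k$-fold composite, with $P^0=\Delta$; thus $(x,y)\in P^k$ if and only if there is a walk of length $k$ from $x$ to $y$.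

\begin{lemma}\label{lem:rec}
Let $X$ be finite and let $P\subseteq X^2$ be subdirect. The following are equivalent.
\begin{itemize}
\item[(i)] For all $U\subseteq X$, $U+P=U$ implies $U-P=U$.
\item[(ii)] Every edge lies on a closed walk: if $(x,y)\in P$, then $(y,x)\in P^m$ for some $m\ge0$.
\item[(iii)] $P^k$ is an equivalence relation for some $k\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i)$\Rightarrow$(ii). Let $(x,y)\in P$ and let $U$ be the set of vertices reachable from $y$ by a walk of length $\ge0$. Then $U+P\subseteq U$, so the chain $U\supseteq U+P\supseteq U+P^2\supseteq\cdots$ stabilizes at a set $U^*$ with $U^*+P=U^*$. The set $U^*$ is nonempty because every vertex has a successor. By (i), $U^*$ contains all predecessors of its elements. Some walk leads from $y$ into $U^*\subseteq U$; going backward along it we get $y\in U^*$, and then $x\in U^*\subseteq U$. So $x$ is reachable from $y$.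

(ii)$\Rightarrow$(iii). In the finite semigroup of binary relations on $X$ some power $E=P^k$ is idempotent, $E\circ E=E$. Then $E$ is transitive and $P^{kl}=E$ for all $l\ge1$; replacing $k$ by $2k$, we may assume $k\ge2$. Let $(x,y)\in E$. By (ii), each edge of a walk of length $k$ from $x$ to $y$ can be reversed by a walk, so there is a walk of some length $l\ge0$ from $y$ to $x$. Follow it, and then go $k-1$ times around the closed walk $x\to y\to x$ of length $k+l$. This is a walk from $y$ to $x$ of length $l+(k-1)(k+l)=k(k+l-1)$, a positive multiple of $k$. Hence $(y,x)\in E$. So $E$ is symmetric and transitive, and it is reflexive because every $x$ is $E$-related to some $y$.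

(iii)$\Rightarrow$(i). Let $U+P=U$. Then $U+P^k=U$, so $U$ is a union of $P^k$-classes and $U-P^k=U$. Each $x\in U$ has a successor, which lies in $U+P=U$; thus $U\subseteq U-P$. Applying $-P$ repeatedly gives $U\subseteq U-P\subseteq\dots\subseteq U-P^k=U$.
\end{proof}

A subdirect relation $P\subseteq X^2$ with these properties is called \emph{recurrent}. If $R\le\mathbb A^n$ satisfies (R1) with common projection $C$, then each $P_p$ is subdirect in $C^2$, and $U+P_p=U$ forces $U\subseteq C$. Therefore
\begin{equation}\label{eq:revrec}
R\text{ is reversible}\iff\text{(R1) holds and every }P_p\text{ is recurrent on }\pi_1(R).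
\end{equation}
In particular, reversibility is unaffected when $\mathbb A$ is replaced by the subalgebra $\pi_1(R)$. Recurrence of a composite does not depend on the point at which the cycle is cut.

\begin{lemma}\label{lem:rot}
Let $X,Y$ be finite and let $P\subseteq X\times Y$ and $Q\subseteq Y\times X$ be subdirect. If $Q\circ P$ is recurrent on $Y$, then $P\circ Q$ is recurrent on $X$.
\end{lemma}

\begin{proof}
We verify (ii). Let $(x,y)\in P$ and $(y,x')\in Q$. Choose $y',y''\in Y$ with $(x',y')\in P$ and $(y'',x)\in Q$. Then $(y,y')$ and $(y'',y)$ are edges of $Q\circ P$. Reversing both by walks, we get $(y',y'')\in(Q\circ P)^m$ for some $m\ge0$. Hence $(x',x)\in P\circ(Q\circ P)^m\circ Q=(P\circ Q)^{m+1}$.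
\end{proof}

The next lemma is our source of reversible relations. The point is that measure can only grow along a projection $\pi_{i,j}(R)$, so along a closed cycle it is constant.

\begin{lemma}\label{lem:measure}
Let $D$ be finite and let $R\subseteq D^n$ be the support of a probability distribution $\nu$ whose $n$ marginals all equal the same distribution $\mu$ on $D$. Then $R$ satisfies \textup{(R1)} and \textup{(R2)}.
\end{lemma}

\begin{proof}
Every $\pi_i(R)$ equals the support $C$ of $\mu$. Let $U\subseteq C$ and $Q=\pi_{i,j}(R)$. For $r\in R$, $r_i\in U$ implies $r_j\in U+Q$, so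
\[
\mu(U+Q)=\nu(r_j\in U+Q)\ge\nu(r_i\in U)=\mu(U).
\]
If equality holds, then, as every $r\in R$ has positive probability, $r_j\in U+Q$ implies $r_i\in U$ for all $r\in R$. This gives $(U+Q)-Q\subseteq U$, and the reverse inclusion holds because $U\subseteq\pi_i(R)$.

Now let $U+P_p=U$, so $U\subseteq C$. Put $Q_t=\pi_{i_t,j_t}(R)$, $U_0=U$, and $U_t=U_{t-1}+Q_t$. Then $\mu(U_0)\le\mu(U_1)\le\dots\le\mu(U_k)=\mu(U_0)$, so equality holds at each step and $U_t-Q_t=U_{t-1}$ for all $t$. Tracing back from $U_k=U$ gives $U-P_p=U_0=U$.
\end{proof}

\section{A model case and the plan of the proof}\label{sec:model}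

A $p$-ary term $w$ is \emph{cyclic} if $w(x_1,x_2,\dots,x_p)=w(x_2,\dots,x_p,x_1)$ holds identically. Proposition~\ref{prop:cyc} will show that a finite algebra $\mathbb D$ with (H) has a $p$-ary cyclic term for every prime $p>|D|$. Granting this, we prove Theorem~\ref{thm:main} for a reversible $R\le\mathbb D^2$ with both projections equal to $D$, where $\mathbb D$ is simple. We must find a loop in the digraph $R$.

By \eqref{eq:revrec}, $R=\pi_{1,2}(R)$ is recurrent, so some $R^k$ is an equivalence relation. It is a subuniverse of $\mathbb D^2$, hence a congruence, hence $0$ or $1$.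

Suppose $R^k=0$. If $(x,y),(x',y)\in R$, choose $z$ with $(y,z)\in R^{k-1}$; then $x=z=x'$. So each vertex has exactly one predecessor. The map sending a vertex to its predecessor is onto, since every vertex has a successor, and so it is a bijection of the finite set $D$. Thus $R$ is the graph of a bijection $\sigma$, and $\sigma$ is an automorphism because its graph is a subuniverse. By (H), $\sigma$ has a fixed point, which is a loop.

Suppose $R^k=1$. Then $R^l=D^2$ for all $l\ge k$, since $D^2\circ R=D^2$. Take a prime $p>|D|$ with $p\ge k$. There is a closed walk of length $p$, that is, a map $a:\mathbb Z_p\to D$ with $(a(g),a(g+1))\in R$ for all $g$. Applying a $p$-ary cyclic term $w$ to these $p$ edges gives the edge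
\[
\bigl(w(a(0),a(1),\dots,a(p-1)),\ w(a(1),\dots,a(p-1),a(0))\bigr)\in R,
\]
which is a loop.

The two cases have a common shape. For a cyclic group $G=\mathbb Z_l$ let $M\subseteq D^G$ be the set of maps $a$ with $(a(g),a(g+1))\in R$ for all $g$. If nonempty, $M$ is a subuniverse of $\mathbb D^G$ that is invariant under translation, and its constant elements are the loops of $R$. In the second case we made $M$ nonempty by taking $l=p$ and obtained a constant element from $w$. In the first case $M$ is nonempty when $l$ is the order of $\sigma$; it consists of the maps $g\mapsto\sigma^g(d)$, and a constant element comes from (H). So the problem splits in two: \emph{unfold $R$ over a group $G$ so that the unfolded problem has a solution}, and \emph{find a $G$-fixed point in the algebra of solutions}.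

In general, given $R\le\mathbb A^n$, a finite group $G$, and elements $h_1,\dots,h_n\in G$, we consider
\begin{equation}\label{eq:M}
M=\{a\in A^G:\ (a(gh_1),\dots,a(gh_n))\in R\ \text{ for all }g\in G\}.
\end{equation}
Three difficulties arise. For $n\ge3$ an element of $M$ is no longer a closed walk but a solution of a system of overlapping constraints. We obtain it from a theorem of Barto and Kozik, which requires the variety of $\mathbb A$ to be congruence meet-semidistributive; Section~\ref{sec:H} derives this from (H). Next, if $\mathbb A$ is not simple, the relations $P_p$ may permute the classes of various congruences, as $\sigma$ permuted $D$ above, and $G$ must be large enough to unwind all these permutations; Section~\ref{sec:cover} constructs such a group. Finally, $G$ is then not cyclic of prime order, and cyclic terms do not give a fixed point directly. Section~\ref{sec:fix} proves a fixed-point theorem for arbitrary finite groups by an induction that reduces to simple algebras. There the required fixed point comes from a special case of Theorem~\ref{thm:main}, proved beforehand in Section~\ref{sec:simple}, in which $G=\mathbb Z_p$ does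 suffice.

\section{Consequences of (H) for the variety}\label{sec:H}

Let $HSP(\mathbb A)$ be the variety generated by $\mathbb A$, the class of homomorphic images of subalgebras of powers of $\mathbb A$. Every term defines an operation on each member of $HSP(\mathbb A)$, and identities between terms that hold in $\mathbb A$ hold in all members. Let $\mathbb F\le\mathbb A^{A^2}$ be the algebra of binary term operations of $\mathbb A$. If $\mathbb C\in HSP(\mathbb A)$ is generated by $a,b$, then $t\mapsto t(a,b)$ is a well-defined homomorphism of $\mathbb F$ onto $\mathbb C$. So every $2$-generated member of $HSP(\mathbb A)$ is a quotient of a subalgebra of $\mathbb A^{A^2}$, which is a finite power when $A$ is finite.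

We recall four notions. A \emph{Taylor term} of an idempotent variety is a $k$-ary term $t$ such that for each $i\le k$ the variety satisfies an identity $t(u_1,\dots,u_k)=t(v_1,\dots,v_k)$ with $u_j,v_j\in\{x,y\}$, $u_i=x$, and $v_i=y$. A \emph{Maltsev term} of an algebra is a ternary term $m$ with $m(x,y,y)=x$ and $m(y,y,z)=z$. A congruence $\beta$ is \emph{abelian} if it satisfies the \emph{term condition}: for every term $t(\bar x,\bar y)$ and all tuples with $\bar a\mathrel\beta\bar b$ and $\bar c\mathrel\beta\bar d$ coordinatewise,
\[
t(\bar a,\bar c)=t(\bar a,\bar d)\ \Longrightarrow\ t(\bar b,\bar c)=t(\bar b,\bar d).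
\]
An algebra is abelian if its congruence $1$ is; subalgebras of abelian algebras are abelian. A variety is \emph{congruence meet-semidistributive}, or SD($\wedge$), if $\alpha\wedge\beta=\alpha\wedge\gamma$ implies $\alpha\wedge\beta=\alpha\wedge(\beta\vee\gamma)$ for congruences of each of its members. We use the following published results.

\begin{theorem}[Taylor \cite{Taylor}]\label{thm:T}
An idempotent variety without a Taylor term contains a two-element algebra all of whose basic operations are projections.
\end{theorem}

\begin{theorem}[Barto--Kozik \cite{BKcyclic}]\label{thm:CT}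
A finite idempotent algebra $\mathbb A$ with a Taylor term has a $p$-ary cyclic term for every prime $p>|A|$.
\end{theorem}

\begin{theorem}[Kearnes--Szendrei 1998, Lipparini 1998; see {\cite[Ch.~8]{KK}}]\label{thm:N}
A variety is \textup{SD($\wedge$)} if and only if no algebra in it has a nonzero abelian congruence.
\end{theorem}

\begin{theorem}[Herrmann, Gumm; see \cite{FM}]\label{thm:A}
On an abelian algebra with a Maltsev term $m$ there is an abelian group structure with $m(x,y,z)=x-y+z$, and $m$ commutes with all term operations.
\end{theorem}

Theorems~\ref{thm:T} and~\ref{thm:N} lead to two kinds of forbidden algebras, and both kinds have automorphisms without fixed points: the swap of two elements, and a translation of an abelian group. The difficulty is that these theorems place the forbidden algebra in $HSP(\mathbb A)$, while (H) speaks only of $HS(\mathbb A)$. Idempotence bridges the gap.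

\begin{lemma}\label{lem:down}
Let $C\le\mathbb A^n$ and $\theta\in\operatorname{Con}C$ with $|C/\theta|>1$. Then some subalgebra of $C/\theta$ with more than one element belongs to $HS(\mathbb A)$.
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=1$ take $C/\theta$ itself. Let $n\ge2$. For $a\in\pi_n(C)$ the set $C_a=\{c\in C:c_n=a\}$ is a subuniverse, because $\{a\}$ is one. Suppose some $C_a$ meets two $\theta$-classes. Forgetting the last coordinate embeds $C_a$ in $\mathbb A^{n-1}$, and the quotient of $C_a$ by the restriction of $\theta$ is isomorphic to a subalgebra of $C/\theta$ with more than one element; the induction hypothesis applies to it. Otherwise each $C_a$ lies in a single $\theta$-class, and sending $a$ to that class is a homomorphism of $\pi_n(C)$ onto $C/\theta$, so $C/\theta\in HS(\mathbb A)$.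
\end{proof}

\begin{proposition}\label{prop:cyc}
Let $\mathbb A$ be a finite idempotent algebra with \textup{(H)}. Then $\mathbb A$ has a $p$-ary cyclic term for every prime $p>|A|$, and $HSP(\mathbb A)$ is \textup{SD($\wedge$)}.
\end{proposition}

\begin{proof}
Suppose $\mathbb A$ has no Taylor term. By Theorem~\ref{thm:T}, $HSP(\mathbb A)$ contains a two-element algebra $\mathbb U$ whose basic operations are projections. It is $2$-generated, hence a quotient of $\mathbb F\le\mathbb A^{A^2}$, and Lemma~\ref{lem:down} gives $\mathbb U\in HS(\mathbb A)$. Every permutation commutes with projections, so the swap is an automorphism of $\mathbb U$ without fixed points, contrary to (H). Thus $\mathbb A$ has a Taylor term, and Theorem~\ref{thm:CT} gives the cyclic terms.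

Suppose $HSP(\mathbb A)$ is not SD($\wedge$). By Theorem~\ref{thm:N}, some member has an abelian congruence $\beta$ containing a pair $(a,b)$ with $a\ne b$. The subalgebra $\mathbb C$ generated by $a,b$ lies inside the class $a/\beta$, which is a subuniverse. All elements of $C$ are $\beta$-related, so the term condition for $\beta$ shows that $\mathbb C$ is abelian. As $\mathbb C$ is a quotient of $\mathbb F$, Lemma~\ref{lem:down} gives a subalgebra $\mathbb C'\le\mathbb C$ with $|C'|>1$ and $\mathbb C'\in HS(\mathbb A)$. It is finite and abelian. To apply Theorem~\ref{thm:A} we need a Maltsev term, which we build from a cyclic term $w$ of prime arity $k>|A|$.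

For $y\in C'$ let $u_y(x)=w(x,y,\dots,y)$. We claim that $u_y$ is injective on $C'$. Let $u_y(c)=u_y(d)$. By cyclicity, $w(y,\dots,y,c,y,\dots,y)=w(y,\dots,y,d,y,\dots,y)$ with $c$ and $d$ in any common position $i$. By the term condition, the entries $y$ may be replaced by arbitrary elements. So replacing $c$ by $d$ in any position never changes the value of $w$, and
\[
c=w(c,c,\dots,c)=w(d,c,\dots,c)=\dots=w(d,\dots,d)=d .
\]
Hence each $u_y$ is a permutation of $C'$, and $u_y^N=\mathrm{id}$ for $N=|C'|!$. The operation $m(x,y,z)=u_y^{N-1}(w(x,z,y,\dots,y))$ is a term operation. It satisfies $m(x,y,y)=u_y^{N-1}(u_y(x))=x$ and, by cyclicity,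
\[
m(y,y,z)=u_y^{N-1}(w(y,z,y,\dots,y))=u_y^{N-1}(w(z,y,\dots,y))=z .
\]
By Theorem~\ref{thm:A}, $m(x,y,z)=x-y+z$ for an abelian group structure on $C'$. Take $c\ne d$ in $C'$. The translation $\tau(x)=m(x,c,d)=x-c+d$ is a bijection without fixed points. For every term $t$, since $m$ commutes with $t$ and $t$ is idempotent,
\[
t(\tau(x_1),\dots,\tau(x_l))=m\bigl(t(\bar x),t(c,\dots,c),t(d,\dots,d)\bigr)=\tau(t(\bar x)).
\]
So $\tau$ is an automorphism of $\mathbb C'\in HS(\mathbb A)$ without fixed points, contrary to (H).
\end{proof}

\section{Unfolding a relation over a group}\label{sec:cover}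

\subsection*{The theorem of Barto and Kozik}

A \emph{binary instance} over an algebra $\mathbb A$ consists of a finite set $V$ of variables, subuniverses $D_v\le\mathbb A$ for $v\in V$, and, for some pairs $v\ne w$, a single constraint $P_{vw}\le D_v\times D_w$, with $P_{wv}=P_{vw}^{-1}$. A \emph{pattern} $p$ is a walk along constrained pairs; $U+p$ and $U-p$ denote the images of $U$ under the composite of the constraints along $p$ and under its inverse. The instance is a \emph{weak Prague instance} if
\begin{itemize}
\item[(P1)] each $P_{vw}$ is subdirect in $D_v\times D_w$;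
\item[(P2)] $U+p=U$ implies $U-p=U$, for every pattern $p$ closed at $v$ and $U\subseteq D_v$;
\item[(P3)] $U+p+q=U$ implies $U+p=U$, for all patterns $p,q$ closed at $v$ and $U\subseteq D_v$.
\end{itemize}

\begin{theorem}[Barto--Kozik \cite{BKjacm}; in this form \cite{BKrobust}]\label{thm:BK}
Let $\mathbb A$ be a finite idempotent algebra such that $HSP(\mathbb A)$ is \textup{SD($\wedge$)}. Every weak Prague instance over $\mathbb A$ has a solution, that is, elements $s_v\in D_v$ with $(s_v,s_w)\in P_{vw}$ for all constraints.
\end{theorem}

It makes no difference whether every pair of variables is required to carry a constraint, because adding the full constraints $D_v\times D_w$ on unconstrained pairs preserves (P1)--(P3). Indeed, let $U\ne\emptyset$ and let the pattern in the premise of (P2) or (P3) contain a full step. After that step the image of $U$ is a whole domain, and it remains a whole domain by (P1). So the premise forces $U=D_v$, and then the conclusion holds by (P1).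

\subsection*{Words}

For the rest of this section $\mathbb A$ is finite and $R\le\mathbb A^n$ satisfies $\pi_i(R)=A$ for all $i$. To express $R$ by binary constraints we treat $R$ as a second domain and put
\[
E_i=\{(r,r_i):r\in R\}\le R\times\mathbb A\qquad(1\le i\le n).
\]
These relations are subdirect, and $E_i^{-1}\circ E_j=\pi_{i,j}(R)$. We call $\mathbb A$ and $R$ the two \emph{sorts}. The letter $E_i$ leads from $R$ to $\mathbb A$ and the letter $E_i^{-1}$ from $\mathbb A$ to $R$. A \emph{word} $W$ is a sequence of letters, each starting at the sort where the previous one ends, and $P_W$ is the composite relation (equality for the empty word); it is a subdirect subuniverse. A word is \emph{closed at} the sort $S$ if it starts and ends at $S$. A nonempty word closed at $\mathbb A$ has the form $E_{i_1}^{-1}E_{j_1}\cdots E_{i_k}^{-1}E_{j_k}$, and its relation is $P_p$ for $p=((i_1,j_1),\dots,(i_k,j_k))$.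

\begin{lemma}\label{lem:words}
If $R$ is reversible, then $P_W$ is recurrent for every closed word $W$.
\end{lemma}

\begin{proof}
Equality is recurrent, and for nonempty words closed at $\mathbb A$ the claim is \eqref{eq:revrec}. A nonempty word closed at $R$ has the form $W=E_iW'$, where $W'E_i$ is closed at $\mathbb A$. So $P_{W'}\circ E_i$ is recurrent, and by Lemma~\ref{lem:rot} so is $P_W=E_i\circ P_{W'}$.
\end{proof}

A constant tuple of $R$ is a pair $(r,a)\in R\times A$ that lies in all of $E_1,\dots,E_n$. One is tempted to regard this as an instance with two variables whose closed patterns are the closed words. Lemma~\ref{lem:words} is then the analog of (P2), but the analog of (P3) can fail. If $R$ is the graph of an automorphism $\sigma$ with $\sigma(a)\ne a$, take $W_1=E_1^{-1}E_2$ and $W_2=E_2^{-1}E_1$; then $\{a\}+P_{W_1}+P_{W_2}=\{a\}$, but $\{a\}+P_{W_1}=\{\sigma(a)\}$. We shall see that this is the only kind of failure: a closed word that acts as a nontrivial bijection modulo congruences. Unfolding over a group turns such words into patterns that are not closed.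

\subsection*{Relations that are bijective modulo congruences}

Let $P\le\mathbb A_1\times\mathbb A_2$ be subdirect and $\theta_i\in\operatorname{Con}\mathbb A_i$. We call $P$ \emph{$(\theta_1,\theta_2)$-bijective via $\varphi$} if $\{(a/\theta_1,b/\theta_2):(a,b)\in P\}$ is the graph of a bijection $\varphi:A_1/\theta_1\to A_2/\theta_2$. In that case $P^{-1}$ is $(\theta_2,\theta_1)$-bijective via $\varphi^{-1}$. A subdirect $P\le\mathbb A_1^2$ is $(\theta,\theta)$-bijective via the identity if and only if $P\subseteq\theta$. We also apply the term to a word $W$, meaning $P_W$.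

\begin{lemma}\label{lem:bij}
Let $P\le\mathbb A_1\times\mathbb A_2$ and $Q\le\mathbb A_2\times\mathbb A_3$ be subdirect.
\begin{itemize}
\item[(a)] If $P$ is $(\theta_1,\theta_2)$-bijective, then $\theta_2=\{(b,b'):\exists\,(a,b),(a',b')\in P\text{ with }(a,a')\in\theta_1\}$. Thus $\theta_1$ determines $\theta_2$, and symmetrically $\theta_2$ determines $\theta_1$.
\item[(b)] If $P\circ Q$ is $(\theta_1,\theta_3)$-bijective via $\varphi$, then there is $\theta_2\in\operatorname{Con}\mathbb A_2$ such that $P$ is $(\theta_1,\theta_2)$-bijective via some $\varphi_1$, $Q$ is $(\theta_2,\theta_3)$-bijective via some $\varphi_2$, and $\varphi=\varphi_2\varphi_1$.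
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\varphi$ be the bijection. For $(a,b),(a',b')\in P$ we have $b/\theta_2=\varphi(a/\theta_1)$ and $b'/\theta_2=\varphi(a'/\theta_1)$, so $(b,b')\in\theta_2$ if and only if $(a,a')\in\theta_1$. Since $P$ is subdirect, such $a,a'$ exist for all $b,b'$.

(b) Let $(a,b),(a',b)\in P$ and pick $c$ with $(b,c)\in Q$. Then $\varphi(a/\theta_1)=c/\theta_3=\varphi(a'/\theta_1)$, so $a/\theta_1=a'/\theta_1$. Hence $h(b)=a/\theta_1$, for any $a$ with $(a,b)\in P$, defines a map $h:A_2\to A_1/\theta_1$. It is onto because $P$ is subdirect, and it is a homomorphism because its graph is a subuniverse. Let $\theta_2=\ker h$ and let $\bar h:A_2/\theta_2\to A_1/\theta_1$ be the induced bijection. Modulo $(\theta_1,\theta_2)$ the relation $P$ is contained in the graph of $\varphi_1=\bar h^{-1}$. For $(b,c)\in Q$ pick $a$ with $(a,b)\in P$; then $c/\theta_3=\varphi(a/\theta_1)=\varphi(h(b))$, so modulo $(\theta_2,\theta_3)$ the relation $Q$ is contained in the graph of $\varphi_2=\varphi\bar h$. A subdirect relation contained in the graph of a bijection equals that graph.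
\end{proof}

\subsection*{Unwinding labelings}

A \emph{labeling} of $R$ is a finite group $G$ with \emph{distinct} elements $h_1,\dots,h_n$. The \emph{label} $\lambda(W)\in G$ of a word $W$ is the product, in order, of $h_i$ for each letter $E_i$ and $h_i^{-1}$ for each letter $E_i^{-1}$.

\begin{definition}\label{def:unwind}
A labeling is \emph{unwinding} if the following holds for each sort $S$: whenever $W$ is closed at $S$, $\lambda(W)=1$, and $W$ is $(\theta,\theta')$-bijective via $\varphi$ with $\theta,\theta'\in\operatorname{Con}S$, then $\theta=\theta'$ and $\varphi=\mathrm{id}$, that is, $\theta=\theta'$ and $P_W\subseteq\theta$.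
\end{definition}

The empty word always meets this requirement: equality is $(\theta,\theta)$-bijective via the identity, so $\theta'=\theta$ by Lemma~\ref{lem:bij}(a).

\begin{proposition}\label{prop:solve}
Let $\mathbb A$ be a finite idempotent algebra such that $HSP(\mathbb A)$ is \textup{SD($\wedge$)}, and let $R\le\mathbb A^n$ be reversible with $\pi_i(R)=A$ for all $i$. If $(G;h_1,\dots,h_n)$ is an unwinding labeling of $R$, then there is a map $a:G\to A$ with $(a(gh_1),\dots,a(gh_n))\in R$ for all $g\in G$.
\end{proposition}

\begin{proof}
Take variables $x_g$ with domain $\mathbb A$ and $y_g$ with domain $R$, for $g\in G$, and impose the constraint $E_i$ between $y_g$ and $x_{gh_i}$ for all $g$ and $i$. Since the $h_i$ are distinct, each pair of variables carries at most one constraint. Identifying $\mathbb A$ with the diagonal of $\mathbb A^n$, we obtain a binary instance over the finite idempotent algebra $\mathbb A^n$, and $HSP(\mathbb A^n)\subseteq HSP(\mathbb A)$ is SD($\wedge$). In a solution the value of $y_g$ is a tuple of $R$ whose $i$-th entry is the value of $x_{gh_i}$, so the values of the variables $x_g$ give the required map.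 By Theorem~\ref{thm:BK} it suffices to verify (P1)--(P3).

A step along $E_i$ leads from $y_g$ to $x_{gh_i}$, and a step along $E_i^{-1}$ leads from $x_g$ to $y_{gh_i^{-1}}$. So a pattern that starts at a variable with index $g$ and spells the word $W$ ends at a variable with index $g\lambda(W)$. The patterns closed at a variable of sort $S$ therefore spell exactly the words $W$ closed at $S$ with $\lambda(W)=1$. Condition (P1) holds because the $E_i$ are subdirect, and (P2) is Lemma~\ref{lem:words} with Lemma~\ref{lem:rec}(i).

For (P3), let $W_1,W_2$ be closed at $S$ with label $1$, and let $U+P_{W_1}+P_{W_2}=U$. By Lemma~\ref{lem:words} and Lemma~\ref{lem:rec}(iii), $\theta=(P_{W_1}\circ P_{W_2})^k$ is an equivalence relation for some $k\ge1$; it is a subuniverse of $S^2$, hence a congruence of $S$. Since $U+\theta=U$, the set $U$ is a union of $\theta$-classes. The word $(W_1W_2)^k$ has relation $\theta$, so it is $(\theta,\theta)$-bijective. Splitting off its initial segment $W_1$, Lemma~\ref{lem:bij}(b) shows that $W_1$ is $(\theta,\psi)$-bijective for some $\psi$. As the labeling is unwinding and $\lambda(W_1)=1$, we get $P_{W_1}\subseteq\theta$.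 Hence $U+P_{W_1}\subseteq U$. Conversely, each $u\in U$ has a predecessor $u'$ with $(u',u)\in P_{W_1}\subseteq\theta$; then $u'\in U$ and $u\in U+P_{W_1}$. Thus $U+P_{W_1}=U$.
\end{proof}

It remains to find an unwinding labeling. The idea is to let the group itself record how the letters move congruence classes.

\begin{proposition}\label{prop:exist}
Let $\mathbb A$ be finite and let $R\le\mathbb A^n$ satisfy $\pi_i(R)=A$ for all $i$. Then $R$ has an unwinding labeling.
\end{proposition}

\begin{proof}
For a sort $S$ let $Z_S=\{(\theta,C):\theta\in\operatorname{Con}S,\ C\in S/\theta\}$, and let $Z$ be the disjoint union of the finite sets $Z_{\mathbb A}$ and $Z_R$. For each $i$ define a partial map $\varepsilon_i$ from $Z_R$ to $Z_{\mathbb A}$: if $E_i$ is $(\theta,\theta')$-bijective via $\varphi$, put $\varepsilon_i(\theta,C)=(\theta',\varphi(C))$ for all $C\in R/\theta$. By Lemma~\ref{lem:bij}(a), $\theta$ determines $\theta'$, and then $\varphi$, so $\varepsilon_i$ is well defined; and $\theta'$ determines $\theta$, so $\varepsilon_i$ is injective. The domain and the range of $\varepsilon_i$ have complements of equal size in $Z$, so $\varepsilon_i$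 extends to a permutation $\rho_i$ of $Z$. Let $\operatorname{Sym}(Z)$ be the group of permutations of $Z$, here multiplied from left to right: $\rho\rho'$ means first $\rho$, then $\rho'$. Put $G=\operatorname{Sym}(Z)\times\mathbb Z_n$ and $h_i=(\rho_i,i)$. The second component makes the $h_i$ distinct.

Let $W=L_1\cdots L_m$ be closed at $S$, with letters $L_t$ and $\lambda(W)=1$, and let $W$ be $(\theta,\theta')$-bijective via $\varphi$. Splitting off one letter at a time by Lemma~\ref{lem:bij}(b), we find congruences $\theta=\theta_0,\theta_1,\dots,\theta_m=\theta'$ such that $L_t$ is $(\theta_{t-1},\theta_t)$-bijective via some $\varphi_t$ and $\varphi=\varphi_m\cdots\varphi_1$. If $L_t=E_i$, then $\rho_i$ sends $(\theta_{t-1},C)$ to $(\theta_t,\varphi_t(C))$. If $L_t=E_i^{-1}$, then $E_i$ is $(\theta_t,\theta_{t-1})$-bijective via $\varphi_t^{-1}$, so $\rho_i^{-1}$ sends $(\theta_{t-1},C)$ to $(\theta_t,\varphi_t(C))$. Hence the first component of $\lambda(W)$ sends $(\theta,C)$ to $(\theta',\varphi(C))$ for every $C\in S/\theta$. This component is the identity, so $\theta'=\theta$ and $\varphi=\mathrm{id}$.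
\end{proof}

\section{Simple algebras}\label{sec:simple}

Over a simple algebra the only congruence to which a word can attach a nontrivial bijection is $0$. If no binary projection of $R$ is the graph of a bijection, there is almost nothing to unwind, and a cyclic group of prime order is enough. This is the second case of Section~\ref{sec:model} in arbitrary arity.

\begin{proposition}\label{prop:simple}
Let $\mathbb D$ be a finite simple idempotent algebra with \textup{(H)}. Let $R\le\mathbb D^n$ be reversible with $\pi_i(R)=D$ for all $i$, and suppose that for $i\ne j$ the relation $\pi_{i,j}(R)$ is not the graph of a bijection. Then $R$ contains a constant tuple.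
\end{proposition}

\begin{proof}
Take a prime $p>\max(|D|,n)$, let $G=\mathbb Z_p$, written additively, and let $h_i=i$ for $1\le i\le n$. These are distinct since $p>n$. We show that this labeling is unwinding, starting with the following claim.
\begin{itemize}
\item[($*$)] If $W$ is closed at $\mathbb D$ and $(0,\theta')$-bijective via $\varphi$, then $P_W=\Delta$, $\lambda(W)=0$, $\theta'=0$, and $\varphi=\mathrm{id}$.
\end{itemize}
We use induction on the length of $W$; the empty word was treated after Definition~\ref{def:unwind}. Let $W=E_i^{-1}E_jW'$. By Lemma~\ref{lem:bij}(b), $\pi_{i,j}(R)$ is $(0,\psi)$-bijective and $W'$ is $(\psi,\theta')$-bijective for some $\psi$. Then $|D/\psi|=|D|$, so $\psi=0$ and $\pi_{i,j}(R)$ is the graph of a bijection. By hypothesis $i=j$, so $\pi_{i,j}(R)=\Delta$, $P_W=P_{W'}$, and $\lambda(W)=-i+j+\lambda(W')=\lambda(W')$. The induction hypothesis for $W'$ gives ($*$).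

Now let $W$ be a nonempty closed word with $\lambda(W)=0$ that is $(\theta,\theta')$-bijective via $\varphi$. Suppose $W$ is closed at $\mathbb D$. If $\theta=0$, use ($*$). If $\theta=1$, then $D/\theta'$ has one element, so $\theta'=1$ and $\varphi=\mathrm{id}$. Suppose $W$ is closed at $R$, and write $W=E_iW'E_j^{-1}$ with $W'$ closed at $\mathbb D$. By Lemma~\ref{lem:bij}(b) there are $\psi,\psi'\in\operatorname{Con}\mathbb D=\{0,1\}$ such that $E_i$ is $(\theta,\psi)$-bijective, $W'$ is $(\psi,\psi')$-bijective, and $E_j^{-1}$ is $(\psi',\theta')$-bijective. If $\psi=1$, all four quotients have one element, so $\theta=\theta'=1$ and $\varphi=\mathrm{id}$. If $\psi=0$, then ($*$) gives $P_{W'}=\Delta$, $\lambda(W')=0$, and $\psi'=0$. By Lemma~\ref{lem:bij}(a), $\theta=\{(r,s):r_i=s_i\}$ and $\theta'=\{(r,s):r_j=s_j\}$. Since $0=\lambda(W)=i-j$ in $\mathbb Z_p$ and $|i-j|<p$, we get $i=j$. So $\theta=\theta'$ and $P_W=E_i\circ E_i^{-1}=\theta$. The labeling is unwinding.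

By Proposition~\ref{prop:cyc}, $HSP(\mathbb D)$ is SD($\wedge$) and $\mathbb D$ has a $p$-ary cyclic term $w$. Proposition~\ref{prop:solve} gives $a:\mathbb Z_p\to D$ with $(a(g+1),\dots,a(g+n))\in R$ for all $g$. Apply $w$ to these $p$ tuples, for $g=0,\dots,p-1$. The $i$-th entry of the result is $w(a(i),a(i+1),\dots,a(i+p-1))$, which by cyclicity equals $w(a(0),\dots,a(p-1))$ for every $i$.
\end{proof}

\section{The fixed-point theorem and the proof of Theorem~\ref{thm:main}}\label{sec:fix}

We want a constant element in a translation-invariant subuniverse of $\mathbb A^G$. The natural induction passes to subalgebras and quotients of $\mathbb A$. It closes up only in a more general setting, where the coordinates carry different but isomorphic algebras and the group moves them by isomorphisms. We therefore consider a group $G$ acting on a set $X$, algebras $\mathbb A_x$ for $x\in X$, and isomorphisms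
\[
g_x:\mathbb A_x\to\mathbb A_{gx}\quad(g\in G,\ x\in X),\qquad 1_x=\mathrm{id},\qquad (gh)_x=g_{hx}h_x .
\]
In particular $g_x^{-1}=(g^{-1})_{gx}$. The rule $(gb)(gx)=g_x(b(x))$ defines an action of $G$ on $\prod_x\mathbb A_x$ by automorphisms, and $b$ is \emph{$G$-fixed} if $b(gx)=g_x(b(x))$ for all $g,x$. For $X=G$ under left multiplication, $\mathbb A_x=\mathbb A$, and all $g_x=\mathrm{id}$, this is left translation on $\mathbb A^G$, and the fixed elements are the constant maps. For $|X|=1$ it is an action of $G$ on one algebra by automorphisms, and a fixed element in an invariant subalgebra is what (H) provides.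

\begin{theorem}\label{thm:F}
Let $\mathbb A$ be a finite idempotent algebra with \textup{(H)}. Let a finite group $G$ act transitively on a finite set $X\ne\emptyset$, let $\mathbb A_x\in HS(\mathbb A)$ for $x\in X$, and let isomorphisms $g_x$ be given as above. Then every $G$-invariant subuniverse $M\le\prod_x\mathbb A_x$ contains a $G$-fixed element.
\end{theorem}

\begin{proof}
By transitivity the algebras $\mathbb A_x$ have a common size $N$. We use induction on $N$, for all $G$, $X$, and families at once. If $N=1$, the only element of $M$ is fixed. Let $N\ge2$. Since $g_x\pi_x(M)=\pi_{gx}(gM)=\pi_{gx}(M)$, the subalgebras $\pi_x(M)$ form a family of the same kind. If they are proper, induction applies. So we assume $\pi_x(M)=A_x$ for all $x$.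

\medskip\noindent\emph{Case 1: the $\mathbb A_x$ are not simple.} We first find a fixed point modulo a congruence and then one inside the classes that it selects. A congruence of $\mathbb A_{x}$ need not be preserved by the maps $g_x$ with $gx=x$, so we use its whole orbit as a new index set. Fix $x_0\in X$ and $\alpha\in\operatorname{Con}\mathbb A_{x_0}$ with $0\ne\alpha\ne1$. The group acts on pairs $(x,\beta)$, $\beta\in\operatorname{Con}\mathbb A_x$, by $g(x,\beta)=(gx,g_x\beta)$. Let $Y$ be the orbit of $(x_0,\alpha)$. Every $x\in X$ occurs in $Y$, and $0\ne\beta\ne1$ for $(x,\beta)\in Y$. Put $\mathbb D_{(x,\beta)}=\mathbb A_x/\beta\in HS(\mathbb A)$, with the isomorphisms $g_{(x,\beta)}(a/\beta)=g_x(a)/g_x\beta$, which inherit the composition rule. The map $b\mapsto(b(x)/\beta)_{(x,\beta)\in Y}$ is a $G$-equivariant homomorphism, so the image $M'$ of $M$ is an invariant subuniverse of $\prod_{y\in Y}\mathbb D_y$. Since $|D_y|<N$, induction gives a fixed element $d\in M'$, the image of some $b\in M$. Let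
\[
C_x=\{a\in A_x:\ a/\beta=d(x,\beta)\text{ for all }\beta\text{ with }(x,\beta)\in Y\}.
\]
This is an intersection of congruence classes that contains $b(x)$, so it is a subuniverse, and it is proper because $x$ occurs in $Y$ with some $\beta\ne1$. Let $a\in C_x$ and $(gx,\beta')\in Y$. Then $\beta'=g_x\beta$ with $(x,\beta)\in Y$, and since $d$ is fixed,
\[
g_x(a)/\beta'=g_{(x,\beta)}(a/\beta)=g_{(x,\beta)}(d(x,\beta))=d(gx,\beta').
\]
So $g_xC_x\subseteq C_{gx}$; applied to $g^{-1}$ and $gx$, this gives the reverse inclusion. Thus the $C_x$ form a family of the same kind and of smaller size, $M\cap\prod_xC_x$ contains $b$ and is an invariant subuniverse of $\prod_xC_x$, and induction applies.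

\medskip\noindent\emph{Case 2: the $\mathbb A_x$ are simple.} We reduce to Proposition~\ref{prop:simple}. This requires four things: to identify all $\mathbb A_x$ with one algebra $\mathbb D$, to discard coordinates that are tied to others by a bijection, to obtain reversibility, and to deal with the fact that the identifications are unique only up to a group of automorphisms of $\mathbb D$.

\emph{Tied coordinates.} Write $x\sim y$ if $\pi_{x,y}(M)$ is the graph of a bijection $\varphi_{xy}:A_x\to A_y$. Then $\varphi_{xy}$ is an isomorphism and $b(y)=\varphi_{xy}(b(x))$ for all $b\in M$. We have $x\sim x$ with $\varphi_{xx}=\mathrm{id}$; if $x\sim y$, then $y\sim x$ with $\varphi_{yx}=\varphi_{xy}^{-1}$; and if $x\sim y\sim z$, then the subdirect relation $\pi_{x,z}(M)$ lies in the graph of $\varphi_{yz}\varphi_{xy}$, so $x\sim z$. Let $T\subseteq X$ contain exactly one element of each $\sim$-class.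

\emph{Identifications.} Fix $x_0\in X$ and let $\mathbb D=\mathbb A_{x_0}$; it is simple and satisfies (H). Call the maps $g_y$ (from $y$ to $gy$) and $\varphi_{yz}$ (from $y$ to $z$) \emph{moves}; the inverse of a move is a move. Let $I_x$ be the set of isomorphisms $\mathbb A_x\to\mathbb D$ that are composites of moves along a chain of points leading from $x$ to $x_0$. By transitivity $I_x\ne\emptyset$. The set $\Gamma=I_{x_0}$ is a subgroup of $\operatorname{Aut}(\mathbb D)$. For $\psi,\psi'\in I_x$ and $\gamma\in\Gamma$ we have $\gamma\psi\in I_x$ and $\psi'\psi^{-1}\in\Gamma$.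

\emph{Measures.} Let $\mu_x$ be the distribution of $b(x)$ for $b$ uniformly distributed in $M$. It has support $A_x$. Since $b\mapsto gb$ permutes $M$ and $(gb)(gx)=g_x(b(x))$, the move $g_x$ carries $\mu_x$ to $\mu_{gx}$. Since $b(y)=\varphi_{xy}(b(x))$, the move $\varphi_{xy}$ carries $\mu_x$ to $\mu_y$. So every $\psi\in I_x$ carries $\mu_x$ to $\mu=\mu_{x_0}$.

\emph{The relation.} Choose $\psi_t\in I_t$ for $t\in T$ and put $R_0=\{(\psi_t(b(t)))_{t\in T}:b\in M\}\le\mathbb D^T$. A constant tuple $(d,\dots,d)\in R_0$ describes an element of $M$, but this element will be $G$-fixed only if $d$ is $\Gamma$-fixed, and the set of such $d$ need not be $\Gamma$-invariant. We therefore take all translates of $R_0$ at once: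
\[
R=\prod_{\gamma\in\Gamma}\gamma R_0\ \le\ \mathbb D^{\Gamma\times T},
\]
where $\gamma$ acts coordinatewise. Choose $b^\gamma\in M$, $\gamma\in\Gamma$, independently and uniformly. The random tuple with entry $\gamma\psi_t(b^\gamma(t))$ at $(\gamma,t)$ has support $R$, and each entry has distribution $\mu$ because $\gamma\psi_t\in I_t$. By Lemma~\ref{lem:measure}, $R$ is reversible, and all its projections equal $D$. Consider distinct coordinates $(\gamma,t)$ and $(\gamma',t')$. If $\gamma\ne\gamma'$, the binary projection is $D^2$, which is not the graph of a bijection since $|D|\ge2$. If $\gamma=\gamma'$ and $t\ne t'$, it is the image of $\pi_{t,t'}(M)$ under the pair of bijections $\gamma\psi_t,\gamma\psi_{t'}$, and it is not the graph of a bijection since $t\not\sim t'$. By Proposition~\ref{prop:simple}, $R$ contains a constant tuple. This says that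
\[
L=\{d\in D:\ (\gamma d,\dots,\gamma d)\in R_0\text{ for all }\gamma\in\Gamma\}
\]
is nonempty. The set $L$ is a subuniverse, since each $\gamma$ is an automorphism and $R_0$ is a subuniverse, and it is $\Gamma$-invariant, since $\Gamma$ is a group. So the elements of $\Gamma$ restrict to automorphisms of $L\in HS(\mathbb A)$, and (H) gives a $\Gamma$-fixed element $d\in L$.

\emph{The fixed element.} Define $b(x)=\psi^{-1}(d)$ for any $\psi\in I_x$. This does not depend on $\psi$: any other member of $I_x$ is $\gamma\psi$ with $\gamma\in\Gamma$, and $(\gamma\psi)^{-1}(d)=\psi^{-1}(\gamma^{-1}d)=\psi^{-1}(d)$. Since $(d,\dots,d)\in R_0$, there is $b'\in M$ with $b'(t)=\psi_t^{-1}(d)$ for all $t\in T$. Given $x\in X$, take $t\in T$ with $t\sim x$. Then $\psi_t\varphi_{xt}\in I_x$ and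
\[
b'(x)=\varphi_{tx}(b'(t))=(\psi_t\varphi_{xt})^{-1}(d)=b(x).
\]
So $b=b'\in M$. Finally, for $\psi\in I_x$ we have $\psi g_x^{-1}\in I_{gx}$, so $g_x(b(x))=g_x\psi^{-1}(d)=(\psi g_x^{-1})^{-1}(d)=b(gx)$. Thus $b$ is $G$-fixed.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathbb A$ satisfy (H) and let $R\le\mathbb A^n$ be reversible. By (R1) we may replace $\mathbb A$ by the subalgebra $\pi_1(R)$, which also satisfies (H), and assume $\pi_i(R)=A$ for all $i$. Proposition~\ref{prop:exist} gives an unwinding labeling $(G;h_1,\dots,h_n)$. By Propositions~\ref{prop:cyc} and~\ref{prop:solve}, the set $M$ of \eqref{eq:M} is nonempty. It is a subuniverse of $\mathbb A^G$. It is invariant under left translation, because $(ha)(gh_i)=a((h^{-1}g)h_i)$ for all $i$. By Theorem~\ref{thm:F}, applied to left translation on $\mathbb A^G$, the set $M$ contains a constant map, with value $a$, say. Then $(a,\dots,a)\in R$.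
\end{proof}

Hypothesis (H) entered in two ways. Through Proposition~\ref{prop:cyc} it supplied meet-semi\-distributivity for Theorem~\ref{thm:BK} and the cyclic term in Proposition~\ref{prop:simple}; and it was applied directly to the algebra $L$ in the proof of Theorem~\ref{thm:F}. Condition (R2) entered only through Lemma~\ref{lem:words}, which gave (P2) and the congruence $\theta$ in the verification of (P3).

\section{Proof of Theorem~\ref{thm:equiv}}\label{sec:equiv}

We prove (1)$\Rightarrow$(3)$\Rightarrow$(4)$\Rightarrow$(5)$\Rightarrow$(6)$\Rightarrow$(2)$\Rightarrow$(1).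

\medskip\noindent(1)$\Rightarrow$(3). This is Theorem~\ref{thm:F} for left translation on $\mathbb A^G$.

\medskip\noindent(3)$\Rightarrow$(4). We make a term symmetric on one more tuple at a time; idempotence ensures that tuples already treated are not lost. Fix $m\ge1$ and let $G=S_m$. For $x=(x_1,\dots,x_m)$ and $\sigma\in G$ put $x^\sigma=(x_{\sigma(1)},\dots,x_{\sigma(m)})$, so that $(x^\rho)^\sigma=x^{\rho\sigma}$. For an $m$-ary term $t$ let $N(t)$ be the set of $a\in A^m$ for which $t(a^\rho)$ does not depend on $\rho\in G$. Choose $t$ with $|N(t)|$ maximal, and suppose that some $a\in A^m$ lies outside $N(t)$. Define $f\in A^G$ by $f(\rho)=t(a^{\rho^{-1}})$. Its left translates are $(\sigma f)(\rho)=f(\sigma^{-1}\rho)=t(a^{\rho^{-1}\sigma})$. The subuniverse of $\mathbb A^G$ generated by $\{\sigma f:\sigma\in G\}$ is invariant under left translation, so by (3) it contains a constant tuple. Thus there is a term $s$, with variables indexed by $G$, such that $s\bigl((t(a^{\rho^{-1}\sigma}))_{\sigma\in G}\bigr)$ does not depend on $\rho$. Put $t'(x)=s\bigl((t(x^\sigma))_{\sigma\in G}\bigr)$. Then $t'(a^{\rho^{-1}})$ is the expression just displayed,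 so $a\in N(t')$. For $b\in N(t)$ we have $t'(b^\rho)=s\bigl((t(b^{\rho\sigma}))_\sigma\bigr)=s(t(b),\dots,t(b))=t(b)$, so $b\in N(t')$. Hence $|N(t')|>|N(t)|$, a contradiction. So $N(t)=A^m$, and $t$ is symmetric.

\medskip\noindent(4)$\Rightarrow$(5). Let $\{b_1,\dots,b_m\}$ be an orbit of $\operatorname{Aut}(\mathbb B)$ on the finite set $B$, and let $s$ be an $m$-ary symmetric term of $\mathbb A$, which is symmetric on $\mathbb B$ too. An automorphism $\sigma$ permutes the orbit, so $\sigma(s(b_1,\dots,b_m))=s(\sigma b_1,\dots,\sigma b_m)=s(b_1,\dots,b_m)$.

\medskip\noindent(5)$\Rightarrow$(6). We encode the instance as one relation on the product of all domains. If there are no constraints, any choice of values is a solution, so assume there is at least one. Let $\mathbb B=\prod_v\mathbb A_v$. The class $HSP_{\mathrm{fin}}(\mathbb A)$ is closed under finite products, subalgebras, and quotients, so $HS(\mathbb B)\subseteq HSP_{\mathrm{fin}}(\mathbb A)$. By (5), the finite idempotent algebra $\mathbb B$ satisfies (H), and Theorem~\ref{thm:main} applies to it. Write $v(c,i)$ for the $i$-th variable of the constraint $c$. Let $R$ be the set of tuples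 $(b^{c,i})_{(c,i)}$ of elements of $B$, indexed by constraints $c$ and coordinates $i$ of $c$, such that $\bigl(b^{c,i}_{v(c,i)}\bigr)_i\in R_c$ for every $c$. This is a relation on $\mathbb B$, and the constant tuple with value $b$ lies in $R$ if and only if $b$ is a solution. So it suffices to show that $R$ is reversible.

By (M1) all projections of $R$ equal $B$. For a pattern $q$ from $v$ to $w$ put
\[
\widehat P_q=\{(b,b')\in B^2:(b_v,b'_w)\in P_q\}.
\]
The projection of $R$ to the coordinates $(c,i),(c',j)$ is $\Delta$ if they coincide, $B^2$ if $c\ne c'$, and $\widehat P_q$ for the one-step pattern $q=(c,i,j)$ if $c=c'$ and $i\ne j$. Let $q$ lead from $v$ to $w$ and $q'$ from $v'$ to $w'$. If $w=v'$, then $\widehat P_q\circ\widehat P_{q'}=\widehat P_{qq'}$, where $qq'$ is the concatenation. If $w\ne v'$, then $\widehat P_q\circ\widehat P_{q'}=B^2$: given $b,b''\in B$, the relations $P_q,P_{q'}$ are subdirect by (M1), so we can choose the two different components $b'_w$ and $b'_{v'}$ of an element $b'$ with $(b_v,b'_w)\in P_q$ and $(b'_{v'},b''_{w'})\in P_{q'}$. A composite of $B^2$ with a subdirect relation is $B^2$. Hence every $P_p$ for $R$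 is $\Delta$, $B^2$, or $\widehat P_q$ for a pattern $q$ from some $v$ to some $w$. The first two are equivalence relations. If $v\ne w$, then $\widehat P_q^{\,2}=B^2$. If $v=w$, then by (M2) and Lemma~\ref{lem:rec} some $P_q^k$ is an equivalence relation on $A_v$, and $\widehat P_q^{\,k}=\{(b,b'):(b_v,b'_v)\in P_q^k\}$ is an equivalence relation on $B$. In all cases $P_p$ satisfies Lemma~\ref{lem:rec}(iii), so $R$ is reversible by \eqref{eq:revrec}.

\medskip\noindent(6)$\Rightarrow$(2). Given a reversible $R\le\mathbb A^n$, take one variable $v$ with domain $\pi_1(R)$ and one constraint with tuple of variables $(v,\dots,v)$ and relation $R$. Then (M1) is (R1) and (M2) follows from (R2), since the relations $P_q$ are the relations $P_p$. A solution is a constant tuple of $R$.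

\medskip\noindent(2)$\Rightarrow$(1). Let $\mathbb B=C/\theta$ with $C\le\mathbb A$ and $\theta\in\operatorname{Con}C$, and let $\operatorname{Aut}(\mathbb B)=\{\sigma_0,\dots,\sigma_m\}$ with $\sigma_0=\mathrm{id}$. Put
\[
R=\{(c_0,\dots,c_m)\in C^{m+1}:\ c_i/\theta=\sigma_i(c_0/\theta)\text{ for all }i\}\le\mathbb A^{m+1}.
\]
A tuple of $R$ is obtained by choosing a class $\beta\in B$ and, independently for each $i$, an element $c_i$ of the class $\sigma_i(\beta)$. So all projections of $R$ equal $C$, we have $\pi_{i,i}(R)=\Delta$, and for $i\ne j$ we have $\pi_{i,j}(R)=Q_{\sigma_j\sigma_i^{-1}}$, where $Q_\sigma=\{(c,c')\in C^2:c'/\theta=\sigma(c/\theta)\}$. Since $Q_\sigma\circ Q_\tau=Q_{\tau\sigma}$, every $P_p$ is $\Delta$ or some $Q_\sigma$. If $k$ is the order of $\sigma$, then $Q_\sigma^k=Q_{\mathrm{id}}=\theta$ is an equivalence relation. By Lemma~\ref{lem:rec}(iii) and \eqref{eq:revrec}, $R$ is reversible. By (2) it contains a constant tuple $(c,\dots,c)$, and then $c/\theta$ is fixed by every $\sigma_i$. \qed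

\begin{thebibliography}{9}

\bibitem{BKcyclic}
Barto and Kozik, \emph{Absorbing subalgebras, cyclic terms, and the CSP}, LMCS, 2012.

\bibitem{BKjacm}
Barto and Kozik, \emph{CSPs solvable by local consistency methods}, J. ACM 61 (2014).

\bibitem{BKrobust}
Barto and Kozik, \emph{Robustly solvable CSPs}, SIAM J. Comput. 45 (2016).

\bibitem{BM}
Zarathustra Brady and Holden Mui, \emph{Symmetric Operations on Domains of Size at Most 4}, arXiv:2102.07329 (2021).

\bibitem{FM}
Freese and McKenzie, \emph{Commutator theory}.

\bibitem{KK}
Kearnes and Kiss, \emph{The shape of congruence lattices}.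

\bibitem{Taylor}
W. Taylor, \emph{Varieties obeying homotopy laws}, 1977.

\end{thebibliography}
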